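\title{Square-free Hamiltonian cycles in hypercubes}

\begin{abstract}
A Hamiltonian cycle of the hypercube $Q_n$ contains a square if two opposite edges of some $4$-cycle of $Q_n$ both lie on it. We consider the conjecture that every Hamiltonian cycle of $Q_n$, $n\ge 2$, contains a square. We prove that it holds for $2\le n\le 5$ and fails for every $n\ge 10$. The counterexamples come from a coloring of the edges of $Q_4$ by the field with four elements in which every $4$-cycle receives all four colors. This coloring produces square-free $2$-factors of $Q_4\times Q_4\times Q_m$ whose cycles are governed by the quaternion group, and these cycles are merged by exchanges along $8$-cycles.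
\end{abstract}

\section{Introduction}\label{sec:intro}

The hypercube $Q_n$ is the graph with vertex set $\{0,1\}^n$ in which two vertices are adjacent if they differ in exactly one entry; the position of that entry is the \emph{direction} of the edge. We add vertices modulo $2$ and write $e_i$ for the $i$-th unit vector. A vertex is \emph{even} or \emph{odd} according to its number of ones, and every edge has one end of each parity.

Let $n\ge2$, let $h=h_0h_1\cdots h_{2^n-1}$ be a Hamiltonian cycle of $Q_n$ with indices modulo $2^n$, and let $(v_0v_1v_2v_3)$ be a $4$-cycle of $Q_n$. This $4$-cycle is a \emph{straight square} of $h$ if $(h_i,h_{i+1},h_j,h_{j+1})=(v_0,v_1,v_2,v_3)$ for some $i,j$, and a \emph{twisted square} of $h$ if $(h_i,h_{i+1},h_j,h_{j+1})=(v_0,v_1,v_3,v_2)$ for some $i,j$. The edges $v_0v_1$, $v_2v_3$ are its \emph{rims} and $v_1v_2$, $v_3v_0$ its \emph{rays}. The cycle $h$ is \emph{square-free} if it has no square of either kind. The following conjecture is posed by Sagols and Morales-Luna~\cite{SM}.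

\begin{quote}
\emph{For $n\ge2$, no Hamiltonian cycle of $Q_n$ is square-free.}
\end{quote}

Squares are the places where the simplest local modification of $h$ is available: replace the rims by the rays. At a twisted square this gives another Hamiltonian cycle, and at a straight square with no ray on $h$ it splits $h$ into two cycles. The orientation of $h$ plays no role in the existence of a square. Call two edges \emph{opposite} if they are the two disjoint edges of a $4$-cycle, that is, if they have the same direction $i$ and one is the translate of the other by some $e_k$ with $k\neq i$. The rims of a square are opposite edges of $h$. Conversely, if $h$ contains two opposite edges, name the $4$-cycle so that they are $v_0v_1$ and $v_2v_3$ and $h$ runs from $v_0$ to $v_1$; then $h$ runs from $v_2$ to $v_3$ (straight) or from $v_3$ to $v_2$ (twisted). We therefore call any set of edges of $Q_n$ \emph{square-free} if it contains no two opposite edges, and this agrees with the definition above for Hamiltonian cycles.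

There are reasons to expect the conjecture. The doubling construction, which runs along a Hamiltonian path of $Q_{n-1}$ in one half of $Q_n$ and back along the same path in the other half, makes every edge of the path a rim. And $Q_n$ has $n(n-1)2^{n-2}$ pairs of opposite edges, while $h$ uses a fraction $2/n$ of all edges; if edges were chosen independently with that probability, one would expect $\frac{n-1}{n}2^n$ opposite pairs, about one for each vertex. There is also a reason for doubt. Deleting coordinate $i$ identifies the edges of direction $i$ with the vertices of $Q_{n-1}$, and opposite edges with adjacent vertices. So $h$ is square-free when each direction gives an independent set of $Q_{n-1}$. Such a set can have $2^{n-2}$ elements, whereas an average direction carries only $2^n/n$ edges of $h$, and the room grows with $n$. In small dimensions the first intuition is right and in large dimensions the second. Recall that a \emph{$2$-factor} is a spanning subgraph in which every vertex has degree $2$; its components are cycles, and it is a Hamiltonian cycle when it is connected.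

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(A)] $Q_{10}$ has a square-free Hamiltonian cycle, so the conjecture is false.
\item[(B)] $Q_n$ has a square-free Hamiltonian cycle for every $n\ge10$.
\item[(C)] For $2\le n\le5$ the conjecture is true; indeed every $2$-factor of $Q_n$ contains two opposite edges.
\end{enumerate}
\end{theorem}

The cases $6\le n\le9$ are not decided here.

Part (C) is a short local argument (Section~\ref{sec:small}). For (A) we first build a square-free $2$-factor with few cycles and then merge the cycles. The $2$-factor lives in $Q_4\times Q_4\times Q_2$, takes at each vertex one edge from each factor $Q_4$, and chooses these edges by means of a coloring of $Q_4$ (Sections \ref{sec:color} and~\ref{sec:factor}). The factor $Q_2$ is kept free for the merging (Section~\ref{sec:switch}). Section~\ref{sec:ten} assembles the cycle in $Q_{10}$; Sections \ref{sec:color}--\ref{sec:ten} are a complete disproof of the conjecture. Part (B) follows by an induction from $n$ to $n+2$ (Section~\ref{sec:step}), which needs a second starting point in $Q_{11}$ (Section~\ref{sec:eleven}).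

\section{Dimensions two to five}\label{sec:small}

\begin{proof}[Proof of Theorem~\ref{thm:main}(C)]
Suppose that $G$ is a square-free $2$-factor of $Q_n$, and let $D(v)\subseteq[n]=\{1,\dots,n\}$ be the set of the two directions of the edges of $G$ at $v$. An edge has the same direction at both ends, so $k\in D(v)$ if and only if $k\in D(v+e_k)$. Square-freeness says that $i\in D(v)$ implies $i\notin D(v+e_k)$ for all $k\ne i$.

If $n=2$, then $D(v)=\{1,2\}$, so $2\notin D(v+e_1)$ and $|D(v+e_1)|\le1$, a contradiction.

If $n\ge3$, take $k\notin D(v)$. Then $D(v+e_k)$ avoids $k$ and avoids $D(v)$, so it lies in a set of size $n-3$. Hence $n\ge5$, which excludes $n=3,4$.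

If $n=5$, there is no choice left:
\begin{equation}\label{eq:forced}
D(v+e_k)=[5]\setminus\bigl(D(v)\cup\{k\}\bigr)\qquad\text{whenever }k\notin D(v).
\end{equation}
Number the directions so that $D(v)=\{1,2\}$ for some $v$. Then $1\in D(v+e_1)$ and $2\notin D(v+e_1)$, so $D(v+e_1)=\{1,i\}$ where $\{i,j,k\}=\{3,4,5\}$. We compute $D(v+e_1+e_j)$ in two ways. From $D(v+e_1)=\{1,i\}$, rule \eqref{eq:forced} gives $[5]\setminus\{1,i,j\}=\{2,k\}$. From $D(v)=\{1,2\}$ it gives $D(v+e_j)=\{i,k\}$, and then $[5]\setminus\{i,k,1\}=\{2,j\}$. Since $j\ne k$, this is a contradiction.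
\end{proof}

\section{A coloring of $Q_4$ with rainbow $4$-cycles}\label{sec:color}

A $2$-factor of a bipartite graph is a union of two perfect matchings, so we begin with square-free perfect matchings. We want many of them, pairwise disjoint, so that neighboring copies of a small cube inside a large one can use different matchings. In $Q_4$ all edges can be partitioned into four such matchings.

Let $F=\{0,1,\omega,\bar\omega\}$ be the field with four elements. It has characteristic $2$, and
\[
1+\omega+\bar\omega=0,\qquad \omega^2=\bar\omega,\qquad\bar\omega^2=\omega,\qquad\omega\bar\omega=1 .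
\]
Index the coordinates of $Q_4$ by $F$. Vertices are then subsets of $F$, addition is symmetric difference, $e_d=\{d\}$, and $F$ itself is the all-ones vertex. The \emph{sum} $s(v)=\sum_{g\in v}g\in F$ satisfies $s(v+w)=s(v)+s(w)$ and $s(F)=0$. On the set $E$ of the eight even vertices it takes each value twice, at a pair $v$, $v+F$:
\begin{equation}\label{eq:sums}
\begin{array}{c|cccc}
s&0&1&\omega&\bar\omega\\\hline
&\emptyset&\{0,1\}&\{0,\omega\}&\{0,\bar\omega\}\\
&F&\{\omega,\bar\omega\}&\{1,\bar\omega\}&\{1,\omega\}
\end{array}
\end{equation}
Give the edge with even end $v$ and direction $d$ the \emph{color} $d+\omega s(v)$, and let $M_c$ be the set of edges of color $c$. For instance, $M_0$ leaves the even vertices of sum $0,1,\omega,\bar\omega$ in the directions $0,\omega,\bar\omega,1$, so it has two edges in each direction, which are translates of each other by $F$.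

Every $4$-cycle of $Q_4$, read from an even vertex $v_0$, has the form
\[
v_0,\qquad v_1=v_0+e_d,\qquad v_2=v_0+e_d+e_{d+u},\qquad v_3=v_0+e_{d+u}
\]
with $d\in F$ and $u\in F\setminus\{0\}$. We call $u$ its \emph{step}; note that $s(v_2)=s(v_0)+u$.

\begin{lemma}\label{lem:color}
\begin{enumerate}
\item[(a)] Each $M_c$ is a perfect matching of $Q_4$.
\item[(b)] In a $4$-cycle as above, with $\gamma=d+\omega s(v_0)$, the edges $v_0v_1,v_1v_2,v_2v_3,v_3v_0$ have the four different colors
\begin{equation}\label{eq:rainbow}
\gamma,\qquad\gamma+\bar\omega u,\qquad\gamma+\omega u,\qquad\gamma+u .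
\end{equation}
\item[(c)] $M_c+\tau=M_{c+\omega s(\tau)}$ for every even $\tau$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) At an even vertex $v$ the color $d+\omega s(v)$ is a bijective function of $d$. At an odd vertex $w$ the edge of direction $d$ has even end $w+e_d$ and color $d+\omega(s(w)+d)=\bar\omega d+\omega s(w)$, again bijective in $d$.

(b) The pairs (even end, direction) are $(v_0,d)$, $(v_2,d+u)$, $(v_2,d)$, $(v_0,d+u)$. Passing from $v_0$ to $v_2$ adds $\omega u$ to the color, passing from $d$ to $d+u$ adds $u$, and $\omega u+u=\bar\omega u$.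

(c) Translation by $\tau$ keeps the direction and sends the even end $v$ to the even end $v+\tau$.
\end{proof}

With a general multiplier $\lambda$ in place of $\omega$ the colors in (b) are $\gamma$, $\gamma+(1+\lambda)u$, $\gamma+\lambda u$, $\gamma+u$, which are distinct exactly when $\lambda\notin\{0,1\}$. This is where a field larger than $\mathbb{F}_2$ is needed.

To count cycles we must know where two consecutive moves along matchings lead. For $c\ne c'$ let $T_{c,c'}\colon E\to E$ be the map ``move along the edge of color $c$, then along the edge of color $c'$''. Define permutations of $E$ by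
\[
Jv=v+F,\qquad L_0v=v,\qquad L_xv=v+e_{\omega s(v)}+e_{\omega s(v)+x}\quad(x\ne0),
\]
and say that $L_x$ and $JL_x$ have \emph{type} $x$. A map of type $x$ changes the sum by $x$. (That $L_x$ is a permutation follows from $L_x^4=\mathrm{id}$ below.) For $z\neq0$ let $\chi_z\colon F\to\mathbb{F}_2$ be the additive map with kernel $\{0,z\}$:
\begin{equation}\label{eq:chi}
\begin{array}{c|cccc}
&0&1&\omega&\bar\omega\\\hline
\chi_1&0&0&1&1\\
\chi_\omega&0&1&0&1\\
\chi_{\bar\omega}&0&1&1&0
\end{array}
\end{equation}

\begin{lemma}\label{lem:group}
\begin{enumerate}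
\item[(a)] For $c\ne c'$ the map $T_{c,c'}$ has type $x=\omega(c+c')\neq0$; precisely, $T_{c,c'}=J^{\chi_x(c)}L_x$.
\item[(b)] A product of maps of types $x_1,\dots,x_k$ has type $x_1+\dots+x_k$.
\item[(c)] A map $g$ of type $z\ne0$ satisfies $g^2=J$, and its orbits on $E$ are the two four-element sets $\{v\in E:\chi_z(s(v))=i\}$, $i=0,1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $v''=T_{c,c'}v$ and let $w$ be the odd vertex in between. The first direction is $\delta=c+\omega s(v)$, so $s(w)=s(v)+\delta=\bar\omega s(v)+c$. Seen from $v''$, the same computation gives $s(w)=\bar\omega s(v'')+c'$. Hence $s(v'')=s(v)+\omega(c+c')=s(v)+x$, and since $s(v'')-s(v)$ is the sum of the two directions, the second direction is $\delta+x$. The set $\{\delta,\delta+x\}$ is a coset of $\{0,x\}$. It equals $\{\omega s(v),\omega s(v)+x\}$ if $c\in\{0,x\}$ and is its complement in $F$ otherwise.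

(b) Since $s(Jv)=s(v)$, the involution $J$ commutes with every $L_x$, so it suffices to show that $L_xL_y$ has type $x+y$ for $x,y\ne0$. With $\delta=\omega s(v)$ we have $\omega s(L_yv)=\delta+\omega y$, so
\[
L_xL_yv=v+e_\delta+e_{\delta+y}+e_{\delta+\omega y}+e_{\delta+\omega y+x}.
\]
If $x=y$, the last direction is $\delta+\bar\omega y$, all four directions occur, and $L_x^2=J$. If $x=\omega y$, the last direction is $\delta$, and the result is $v+e_{\delta+y}+e_{\delta+\omega y}=JL_{\bar\omega y}v$, with $\bar\omega y=x+y$. If $x=\bar\omega y$, the last direction is $\delta+y$, and the result is $v+e_\delta+e_{\delta+\omega y}=L_{\omega y}v$, with $\omega y=x+y$.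

(c) We have $g^2=L_z^2=J$, so $g^4=\mathrm{id}$ and $g^2$ has no fixed point. Thus every orbit has size $4$. As $g$ preserves $\chi_z\circ s$, whose two level sets have four elements each by \eqref{eq:sums}, the orbits are these sets.
\end{proof}

The eight maps $L_x$, $JL_x$ thus form a group with the single involution $J$ and six elements of order $4$: the quaternion group. The type is its quotient map onto $(F,+)$. What we use is that a nonzero type, which is easy to compute, forces order $4$. For example, $T_{0,1}=L_\omega$ has the orbits
\begin{equation}\label{eq:orbits}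
\emptyset\to\{0,\omega\}\to F\to\{1,\bar\omega\}\to\emptyset,\qquad
\{0,1\}\to\{1,\omega\}\to\{\omega,\bar\omega\}\to\{0,\bar\omega\}\to\{0,1\},
\end{equation}
so $M_0\cup M_1$ is a union of two $8$-cycles.

\section{Square-free $2$-factors and their cycles}\label{sec:factor}

Each $M_c$ is square-free by Lemma~\ref{lem:color}(b), but $M_c\cup M_{c'}$ is not: the $4$-cycle with $\gamma=c$ and $\omega u=c+c'$ has opposite edges of colors $c$ and $c'$. We therefore take the two edges at a vertex from two different factors $Q_4$, so that each copy of $Q_4$ carries a single matching.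

Write $Q_{8+m}=Q_4\times Q_4\times Q_m$ with vertices $(a,b,y)$. An \emph{A-edge} changes $a$, a \emph{B-edge} changes $b$, and a \emph{Y-edge} changes $y$. An A-edge is an edge of $Q_4$, with its color, placed \emph{at} a position $(b,y)$; a B-edge is placed at a position $(a,y)$. The vertices with a given $y$ form the \emph{layer} $y$, a copy of $Q_8$. Given maps $\varphi,\psi\colon Q_4\times Q_m\to F$, let $G(\varphi,\psi)$ consist of the A-edges at $(b,y)$ of color $\varphi(b,y)$ and the B-edges at $(a,y)$ of color $\psi(a,y)$, over all positions. By Lemma~\ref{lem:color}(a) every vertex is on exactly one A-edge and one B-edge of $G(\varphi,\psi)$. So this is a $2$-factor, and each of its cycles stays in one layer.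

\begin{lemma}\label{lem:proper}
If $\varphi$ and $\psi$ are proper vertex colorings of $Q_4\times Q_m$, that is, adjacent vertices receive different values, then $G(\varphi,\psi)$ is square-free.
\end{lemma}

\begin{proof}
Take two opposite A-edges. If they are at the same position $(b,y)$, they are opposite in $Q_4$ and have different colors by \eqref{eq:rainbow}, so they are not both of color $\varphi(b,y)$. Otherwise they are the same edge of $Q_4$ at two adjacent positions, where $\varphi$ takes different values. The same argument with $\psi$ applies to B-edges, and there are no Y-edges.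
\end{proof}

Already for $m=0$ this gives square-free $2$-factors. We now count the cycles in one layer, suppressing $y$. Let $\varphi(b)=\alpha$ for even $b$ and $\varphi(b)=\beta\ne\alpha$ for odd $b$, and let $\psi(a)=o$ for all odd $a$ and $\psi(a)\neq o$ for even $a$. Call $(a,b)$ \emph{even-even} if $a,b\in E$. Leaving an even-even vertex by its A-edge, a cycle uses the colors $\alpha$, $o$, $\beta$ and then $\psi$ of the new even vertex $a$, and arrives by a B-edge at the even-even vertex
\begin{equation}\label{eq:Phi}
\Phi(a,b)=\bigl(Ta,\ T_{o,\psi(Ta)}\,b\bigr),\qquad T=T_{\alpha,\beta}.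
\end{equation}
The parities of $(a,b)$ repeat with period $4$ along a cycle. Hence every cycle contains even-even vertices, they form exactly one orbit of $\Phi$ on $E\times E$, and the cycle is four times as long as the orbit.

\begin{example}\label{ex:layer}
Let $\alpha=0$, $\beta=1$, $o=\omega$, so that $T=L_\omega$ moves $a$ as in \eqref{eq:orbits}. First let $\psi(a)=0$ for all even $a$. Then $b$ always moves by $T_{\omega,0}=JL_{\bar\omega}$, and
\[
(\emptyset,\emptyset)\to(\{0,\omega\},\{1,\omega\})\to(F,F)\to(\{1,\bar\omega\},\{0,\bar\omega\})\to(\emptyset,\emptyset).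
\]
Both coordinates have period $4$, so all orbits of $\Phi$ have size $4$ and there are $64/4=16$ cycles of length $16$. Now change $\psi(\emptyset)$ to $1$. The last move of $b$ becomes $T_{\omega,1}=JL_1$, which sends $\{0,\bar\omega\}$ to $\{0,\omega\}$, and the orbit does not close. One turn of $a$ around the first orbit in \eqref{eq:orbits} moves $b$ by a map of type $1+3\bar\omega=\omega\neq0$, which has order $4$; the $32$ pairs $(a,b)$ with $a$ in this orbit form two $\Phi$-orbits of size $16$. The $32$ pairs with $a$ in the second orbit still form eight orbits of size $4$, so there are ten cycles. Changing also $\psi(\{1,\omega\})$ to $1$ treats the second orbit in the same way and leaves four cycles of length $64$.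
\end{example}

The next lemma states this in general and tells the four cycles apart. The first component of the invariant records the $T$-orbit of $a$. The second is a sum of two terms, each of which changes at every application of $\Phi$.

\begin{lemma}\label{lem:layer}
Let $\alpha\ne\beta$, let $o,e,e'\in F$ be distinct, and put $x=\omega(\alpha+\beta)$ and $z=\omega(e+e')$. Let $S=\{a_1,a_2\}\subset E$ with $s(a_1)+s(a_2)\notin\{0,x\}$. Let $\varphi(b)=\alpha$ or $\beta$ for $b$ even or odd, and let $\psi(a)=o,e',e$ for $a$ odd, $a\in S$, $a\in E\setminus S$ respectively. Then the $2$-factor $G(\varphi,\psi)$ of $Q_8$ has exactly four cycles. If $\mu\colon F\to\mathbb{F}_2$ is additive with $\mu(x)=1$, then two even-even vertices lie on the same cycle if and only if they have the same value of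
\[
\ell(a,b)=\bigl(\chi_x(s(a)),\ \mu(s(a))+\chi_z(s(b))\bigr)\in\mathbb{F}_2^2 .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:group}, $T$ has type $x$ and its two orbits are the level sets of $\chi_x\circ s$. The hypothesis on $S$ says that $\chi_x(s(a_1))\ne\chi_x(s(a_2))$, so each orbit of $T$ contains exactly one element of $S$. Therefore $\Phi^4(a,b)=(a,\Pi_ab)$, where $\Pi_a$ is a product of three maps $T_{o,e}$ and one map $T_{o,e'}$. Its type is $\omega(4o+3e+e')=z\neq0$, so all its orbits have size $4$. If $\Phi^k(a,b)=(a,b)$, then $4$ divides $k$ because of the first coordinate, and $4$ divides $k/4$ because of the second. Every orbit of $\Phi$ has size $16$, and there are $64/16=4$ of them.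

The map $\Phi$ changes $s(a)$ by $x$, which fixes $\chi_x(s(a))$ and changes $\mu(s(a))$ by $1$. It changes $s(b)$ by $\omega(o+e)$ or $\omega(o+e')$. Neither lies in $\{0,\omega(e+e')\}$, because $o,e,e'$ are distinct, so $\chi_z(s(b))$ changes by $1$. Thus $\ell$ is constant on orbits. Each value of $\ell$ is taken $16$ times: there are four choices of $a$ for the first component, and then four choices of $b$ for the second. A level set of $\ell$ is a union of orbits of size $16$, hence a single orbit.
\end{proof}

Four cycles is the best that this shape of layer allows: whatever values $\psi$ takes on $E$, the map $\Pi_a$ lies in the quaternion group, so $\Phi^{16}=\mathrm{id}$. The remaining cycles have to be merged by changing edges.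

\section{Switches along $8$-cycles}\label{sec:switch}

The cheapest way to merge two cycles of a $2$-factor is to exchange rims for rays on a $4$-cycle, but this needs two opposite edges and creates two. We use instead an $8$-cycle that turns around a $4$-cycle of the first factor $Q_4$ and around a $4$-cycle of layers at the same time. It removes only A-edges and adds only Y-edges, of which there are few, so the only new pairs to be checked are pairs of Y-edges.

Let $C=(v_0v_1v_2v_3)$ be a $4$-cycle of $Q_4$ with $v_0$ even, let $z_0z_1z_2z_3$ be a $4$-cycle of $Q_m$, and let $b\in Q_4$. With indices modulo $4$ put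
\[
\xi_i=(v_i,b,z_i),\qquad\xi_i'=(v_{i+1},b,z_i).
\]
Then $\xi_i\xi_i'$ is the A-edge $v_iv_{i+1}$ at $(b,z_i)$, and $\xi_i'\xi_{i+1}$ is a Y-edge at $a=v_{i+1}$. If a $2$-factor contains the four edges $\xi_i\xi_i'$ and none of the edges $\xi_i'\xi_{i+1}$, the \emph{switch} $[C,b]$ in the layers $z_0,\dots,z_3$ removes the former and adds the latter (Figure~\ref{fig:switch}). The result is a $2$-factor. For $G(\varphi,\psi)$ the switch applies when the colors \eqref{eq:rainbow} of $C$ are $\varphi(b,z_0),\dots,\varphi(b,z_3)$. Here the rainbow property serves a second time: since the four edges of $C$ have different colors, they can be present in four layers whose A-colors differ.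

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\foreach \x/\y/\i in {0/0/0,4/0/1,4/4/2,0/4/3}{
 \draw[gray] (\x-1,\y)--(\x,\y-1)--(\x+1,\y)--(\x,\y+1)--cycle;
 \node at (\x,\y) {$z_{\i}$};}
\draw[white,line width=2pt] (-1,0)--(0,-1) (4,-1)--(5,0) (5,4)--(4,5) (0,5)--(-1,4);
\draw[very thick,dashed] (-1,0)--(0,-1) (4,-1)--(5,0) (5,4)--(4,5) (0,5)--(-1,4);
\draw[very thick] (0,-1)--(4,-1) (5,0)--(5,4) (4,5)--(0,5) (-1,4)--(-1,0);
\foreach \x/\y/\i/\p in {-1/0/0/left,0/-1/1/below,4/-1/1/below,5/0/2/right,5/4/2/right,4/5/3/above,0/5/3/above,-1/4/0/left}{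
 \fill (\x,\y) circle (2.5pt); \node[\p] at (\x,\y) {$v_{\i}$};}
\end{tikzpicture}
\caption{A switch. The four diamonds are copies of one $4$-cycle $v_0v_1v_2v_3$ of $Q_4$ in four cyclically adjacent layers $z_0,\dots,z_3$. The dashed edge $v_iv_{i+1}$ in layer $z_i$ is removed, and the four solid edges, each joining two copies of the same vertex, are added.}\label{fig:switch}
\end{figure}

\begin{lemma}\label{lem:merge}
Let $G$ be a $2$-factor of $Q_{8+m}$ containing the four edges $\xi_i\xi_i'$.
\begin{enumerate}
\item[(a)] If these edges lie on four different cycles, the switch merges these cycles into one.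
\item[(b)] Suppose that every vertex is on exactly one B-edge of $G$. If $\xi_0\xi_0'$, $\xi_2\xi_2'$ lie on a cycle $X$ and $\xi_1\xi_1'$, $\xi_3\xi_3'$ lie on a cycle $X'\ne X$, the switch merges $X$ and $X'$ into one cycle.
\end{enumerate}
All other cycles are unchanged.
\end{lemma}

\begin{proof}
In both cases $\xi_i'$ and $\xi_{i+1}$ are on different cycles, so the edges to be added are not in $G$.

(a) Removing $\xi_i\xi_i'$ turns its cycle into a path from $\xi_i$ to $\xi_i'$, and the edges $\xi_i'\xi_{i+1}$ join the four paths cyclically.

(b) The vertices $\xi_0,\dots,\xi_3$ have the same parity in $Q_{8+m}$, because $\xi_i$ and $\xi_{i+1}$ are at distance $2$. Orient $X$ from $\xi_0$ to $\xi_0'$. Every second edge of $X$ is a non-B-edge, and every second vertex has the parity of $\xi_0$, so all non-B-edges start at a vertex of that parity. Hence $X$ reads $\xi_0\xi_0'\leadsto\xi_2\xi_2'\leadsto\xi_0$, where $\leadsto$ denotes a path, and in the same way $X'$ reads $\xi_1\xi_1'\leadsto\xi_3\xi_3'\leadsto\xi_1$. After the switch the four paths are joined as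
\[
\xi_0'\leadsto\xi_2-\xi_1'\leadsto\xi_3-\xi_2'\leadsto\xi_0-\xi_3'\leadsto\xi_1-\xi_0',
\]
which is a single cycle.
\end{proof}

The hypothesis on B-edges in (b) fixes the orientations. If both $X$ and $X'$ passed their second edge in the reverse sense, then $\xi_0'\leadsto\xi_2'-\xi_3\leadsto\xi_1-\xi_0'$ would close early and two cycles would remain. The hypothesis holds for $G(\varphi,\psi)$, and switches preserve it since they do not touch B-edges.

Switches of $G(\varphi,\psi)$ that remove disjoint sets of edges involve disjoint sets of vertices, since each vertex has only one A-edge, and can be applied in any order. The following observation reduces square-freeness to a small check.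

\begin{lemma}\label{lem:check}
Let $H$ arise from a square-free $G(\varphi,\psi)$ by switches $[C,b]$ with all $b$ even. Suppose that any two Y-edges of $H$ with the same direction and the same $b$ are at different vertices $a$ of the same parity. Then $H$ is square-free.
\end{lemma}

\begin{proof}
The A- and B-edges of $H$ belong to $G(\varphi,\psi)$. Two Y-edges of the same direction have either different even $b$ or different $a$ of equal parity. In both cases they differ in at least two further coordinates and are not opposite.
\end{proof}

\section{A square-free Hamiltonian cycle in $Q_{10}$}\label{sec:ten}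

Take $m=2$ and name the layers $y_0=00$, $y_1=10$, $y_2=11$, $y_3=01$, so that $y_0y_1$ and $y_2y_3$ have direction $1$ and $y_1y_2$ and $y_3y_0$ have direction $2$ in $Q_2$. Each layer will be as in Lemma~\ref{lem:layer}. This gives $16$ cycles, and five switches of the kind in Lemma~\ref{lem:merge}(a), each lowering the number of cycles by $3$, are what is needed.

\subsection*{The $2$-factor}
Let $S=\{\emptyset,\{1,\omega\}\}$ and $S+F=\{F,\{0,\bar\omega\}\}$. Define $G=G(\varphi,\psi)$ by the following data for Lemma~\ref{lem:layer}; the last two columns are computed from the others, and row $y_0$ is the last coloring of Example~\ref{ex:layer}.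
\begin{equation}\label{eq:table}
\begin{array}{c|cc|cccc|cc}
&\alpha&\beta&o&e&e'&\text{set with color }e'&x&z\\\hline
y_0&0&1&\omega&0&1&S&\omega&\omega\\
y_1&\bar\omega&0&1&\bar\omega&\omega&S&1&\omega\\
y_2&\omega&1&\bar\omega&0&\omega&S+F&1&\bar\omega\\
y_3&1&0&0&\bar\omega&1&S+F&\omega&\bar\omega
\end{array}
\end{equation}
The column $\alpha$ is the sequence \eqref{eq:rainbow} for $\gamma=0$, $u=1$, so that switches apply at even $b$.

Both colorings are proper. Within a row, $\alpha\ne\beta$ and $o\notin\{e,e'\}$. Each of the columns $\alpha$, $\beta$, $o$ has different entries in cyclically consecutive rows. For even $a$, the sets $\{e,e'\}$ are $\{0,1\}$, $\{\bar\omega,\omega\}$, $\{0,\omega\}$, $\{\bar\omega,1\}$. They are disjoint for $y_0,y_1$ and for $y_2,y_3$. The rows $y_1,y_2$ share only $\omega$, and $y_3,y_0$ share only $1$; in both cases the shared color is $e'$ in both rows, used on $S$ in one row and on the disjoint set $S+F$ in the other. So $G$ is square-free by Lemma~\ref{lem:proper}.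

The two elements of $S$, and those of $S+F$, have sums $0$ and $\bar\omega$, and $\bar\omega\notin\{0,x\}$ in every row. So Lemma~\ref{lem:layer} applies, with $\mu=\chi_{\bar\omega}$ in every row since $\chi_{\bar\omega}(1)=\chi_{\bar\omega}(\omega)=1$. Adding a constant in two layers for convenience, we define the \emph{label} of an even-even vertex $(a,b,y_k)$ by
\begin{equation}\label{eq:labels}
\begin{aligned}
y_0&:\ \bigl(\chi_\omega(s(a)),\ \chi_{\bar\omega}(s(a))+\chi_\omega(s(b))\bigr),\\
y_1&:\ \bigl(\chi_1(s(a)),\ \chi_{\bar\omega}(s(a))+\chi_\omega(s(b))+1\bigr),\\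
y_2&:\ \bigl(\chi_1(s(a)),\ \chi_{\bar\omega}(s(a))+\chi_{\bar\omega}(s(b))+1\bigr),\\
y_3&:\ \bigl(\chi_\omega(s(a)),\ \chi_{\bar\omega}(s(a))+\chi_{\bar\omega}(s(b))\bigr).
\end{aligned}
\end{equation}
The $16$ cycles of $G$ correspond to the pairs (layer, label). An A-edge at an even $b$ has one even-even end, and we give it the label of that end.

\subsection*{The switches}
Let $C$ be a $4$-cycle with $\gamma=0$ and step $u=1$, that is, $d=\omega\sigma$ where $\sigma=s(v_0)$, and let $b$ be even. The switch $[C,b]$ in the layers $y_0,\dots,y_3$ applies to $G$. The even ends of the removed edges are $v_0,v_2,v_2,v_0$, and $s(v_2)=\sigma+1$. Put $P=\chi_\omega(s(b))$ and $R=\chi_{\bar\omega}(s(b))$. Since $\chi_1(1)=0$ and $\chi_{\bar\omega}(1)=1$, the constants in \eqref{eq:labels} cancel, and the labels in $y_0,y_1,y_2,y_3$ are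
\begin{equation}\label{eq:swlabels}
(\chi_\omega(\sigma),\rho+P),\quad(\chi_1(\sigma),\rho+P),\quad(\chi_1(\sigma),\rho+R),\quad(\chi_\omega(\sigma),\rho+R),\qquad\rho=\chi_{\bar\omega}(\sigma).
\end{equation}
By \eqref{eq:chi}, $(P,R)=(0,0),(1,1),(0,1),(1,0)$ for $s(b)=0,1,\omega,\bar\omega$. A switch with $P=R$ joins only cycles with the same second component; the values $P\neq R$, which exist because $z$ is not the same in all rows of \eqref{eq:table}, are what connects the two halves. We use three $4$-cycles $(v_0,v_1,v_2,v_3)$, indexed by $\sigma$:
\[
\begin{aligned}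
C_0&=\bigl(\emptyset,\ \{0\},\ \{0,1\},\ \{1\}\bigr), &&d=0,\\
C_\omega&=\bigl(\{0,\omega\},\ \{0,\omega,\bar\omega\},\ \{0,\bar\omega\},\ \{0\}\bigr), &&d=\bar\omega,\\
C_1&=\bigl(\{0,1\},\ \{0,1,\omega\},\ F,\ \{0,1,\bar\omega\}\bigr), &&d=\omega.
\end{aligned}
\]
The triple $(\chi_\omega(\sigma),\chi_1(\sigma),\rho)$ is $(0,0,0)$, $(0,1,1)$, $(1,0,1)$ for $\sigma=0,\omega,1$. Formula \eqref{eq:swlabels} then gives the labels of five switches:
\begin{equation}\label{eq:W}
\begin{array}{l|c|cccc}
&PR&y_0&y_1&y_2&y_3\\\hline
W_1=[C_\omega,\{0,\bar\omega\}]&10&00&10&11&01\\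
W_2=[C_\omega,\{0,\omega\}]&01&01&11&10&00\\
W_3=[C_1,\{0,\bar\omega\}]&10&10&00&01&11\\
W_4=[C_1,\{0,\omega\}]&01&11&01&00&10\\\hline
W_5=[C_0,\{\omega,\bar\omega\}]&11&01&01&01&01
\end{array}
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A)]
The only switches with the same $b$ are $W_1,W_3$ and $W_2,W_4$, which use $C_\omega$ and $C_1$. These $4$-cycles have no common vertex, since the vertices of $C_1$ contain $1$ and those of $C_\omega$ do not. So the five switches remove disjoint sets of edges.

In each column of \eqref{eq:W} the first four rows show all four labels, so each of the $16$ cycles of $G$ loses an edge to exactly one of $W_1,\dots,W_4$. By Lemma~\ref{lem:merge}(a) these switches produce four cycles $K_1,\dots,K_4$, where $K_i$ covers the cycles named in row $W_i$. The label $01$ occurs in the columns $y_0,y_1,y_2,y_3$ in the rows $W_2,W_4,W_3,W_1$. Thus the edges removed by $W_5$ lie on $K_2,K_4,K_3,K_1$, and Lemma~\ref{lem:merge}(a) gives a single cycle $H_{10}$, a Hamiltonian cycle of $Q_{10}$.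

Each $W_i$ adds one Y-edge at each vertex of its $4$-cycle: of direction $1$ at the odd vertices $v_1,v_3$ and of direction $2$ at the even vertices $v_2,v_0$. The $4$-cycles used at the same $b$ are disjoint, so Y-edges with the same direction and the same $b$ are at different $a$ of the same parity. By Lemma~\ref{lem:check}, $H_{10}$ is square-free.
\end{proof}

\section{A square-free Hamiltonian cycle in $Q_{11}$}\label{sec:eleven}

A switch needs a $4$-cycle of layers, so the induction of the next section adds two dimensions at a time, and an odd dimension must be constructed separately. We place two disjoint translates of $G$ in the two halves of $Q_{11}$. There are now $32$ cycles, and $31$ is not divisible by $3$: ten switches of kind (a) leave two cycles, and the last switch is of kind (b).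

\subsection*{The $2$-factor}
Let $\eta=\{0,1\}$ and $\theta=\{1,\bar\omega\}$, so $s(\eta)=1$ and $s(\theta)=\omega$. The layers are $(y_k,\varepsilon)$ with $\varepsilon\in\{0,1\}$, and direction $3$ of $Q_3$ changes $\varepsilon$. Let $G^+$ consist of $G$ at $\varepsilon=0$ and $G+(\eta,\theta,0)$ at $\varepsilon=1$. By Lemma~\ref{lem:color}(c), $G^+=G(\varphi^+,\psi^+)$, where $\varphi^+,\psi^+$ equal $\varphi,\psi$ at $\varepsilon=0$ and
\[
\varphi^+(b,y,1)=\varphi(b+\theta,y)+\omega,\qquad\psi^+(a,y,1)=\psi(a+\eta,y)+\bar\omega .
\]
These colorings are proper within each half, and we check direction $3$. The value $\varphi(b,y)$ depends only on $y$ and the parity of $b$, and is shifted by $\omega\ne0$. For odd $a$ the value $o$ is shifted by $\bar\omega\neq0$. For even $a$ the values lie in $\{e,e'\}$ at $\varepsilon=0$ and in $\{e,e'\}+\bar\omega$ at $\varepsilon=1$. The set $\{e,e'\}$ is a coset of $\{0,e+e'\}$, and $e+e'=1,1,\omega,\omega$ in the four rows of \eqref{eq:table}, never $\bar\omega$; so the shift gives the complementary coset. Hence $G^+$ is square-free by Lemma~\ref{lem:proper}. We give $(a,b,y_k,1)$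 the label of $(a+\eta,b+\theta,y_k)$ in $G$; that is, $s(a)$ and $s(b)$ in \eqref{eq:labels} are replaced by $s(a)+1$ and $s(b)+\omega$. The $32$ cycles again correspond to the pairs (layer, label).

\subsection*{Merging within the halves}
At $\varepsilon=0$ apply $W_1,\dots,W_4$, which gives $K_1,\dots,K_4$, and keep $W_5$ for the end. At $\varepsilon=1$ apply the translates by $(\eta,\theta,0)$ of the switches $[C_\omega,\{0,1\}]$, $[C_\omega,F]$, $[C_1,\{0,1\}]$, $[C_1,F]$ of $G$. Translation preserves labels, so these are given by \eqref{eq:swlabels} with $PR=11$ for $\{0,1\}$ and $PR=00$ for $F$. Since $\{0,1\}+\theta=\{0,\bar\omega\}$ and $F+\theta=\{0,\omega\}$, we obtain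
\begin{equation}\label{eq:Wprime}
\begin{array}{l|cccc}
&(y_0,1)&(y_1,1)&(y_2,1)&(y_3,1)\\\hline
W_1'=[C_\omega+\eta,\{0,\bar\omega\}]&00&10&10&00\\
W_2'=[C_\omega+\eta,\{0,\omega\}]&01&11&11&01\\
W_3'=[C_1+\eta,\{0,\bar\omega\}]&10&00&00&10\\
W_4'=[C_1+\eta,\{0,\omega\}]&11&01&01&11
\end{array}
\end{equation}
Each column shows all four labels, so these switches produce four cycles $K_1',\dots,K_4'$.

\subsection*{Merging across the halves}
Consider the $4$-cycle of layers $z_0=(y_0,0)$, $z_1=(y_0,1)$, $z_2=(y_1,1)$, $z_3=(y_1,0)$. Their A-colors at even $b$ are $0$, $0+\omega$, $\bar\omega+\omega$, $\bar\omega$, that is, $0,\omega,1,\bar\omega$, which is \eqref{eq:rainbow} for $\gamma=0$, $u=\bar\omega$. The $4$-cycles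
\[
\begin{aligned}
C^*_0&=\bigl(\emptyset,\ \{0\},\ \{0,\bar\omega\},\ \{\bar\omega\}\bigr),&&d=0,\\
C^*_{\bar\omega}&=\bigl(\{0,\bar\omega\},\ \{0,1,\bar\omega\},\ F,\ \{0,\omega,\bar\omega\}\bigr),&&d=1,
\end{aligned}
\]
have step $\bar\omega$ and $d=\omega\sigma$ with $\sigma=s(v_0)=0,\bar\omega$. So the switches $V_1=[C_0^*,\emptyset]$ and $V_2=[C^*_{\bar\omega},F]$ in these layers apply. Both have $s(b)=0$. In $z_0$ and $z_3$ the even end is $v_0$, and we evaluate \eqref{eq:labels} at $(s(a),s(b))=(\sigma,0)$. In $z_1$ and $z_2$ the even end is $v_2$, of sum $\sigma+\bar\omega$, and we evaluate \eqref{eq:labels} at $(\sigma+\bar\omega+1,\omega)=(\sigma+\omega,\omega)$. With $\rho=\chi_{\bar\omega}(\sigma)$ the labels in $z_0,\dots,z_3$ are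
\[
(\chi_\omega(\sigma),\rho),\quad(\chi_\omega(\sigma),\rho+1),\quad(\chi_1(\sigma)+1,\rho),\quad(\chi_1(\sigma),\rho+1).
\]
Here $(\chi_\omega(\sigma),\chi_1(\sigma),\rho)$ is $(0,0,0)$ for $\sigma=0$ and $(1,1,0)$ for $\sigma=\bar\omega$. Looking the labels up in \eqref{eq:W} and \eqref{eq:Wprime}, we find the cycles that carry the removed edges:
\[
\begin{array}{c|cccc}
&(y_0,0)&(y_0,1)&(y_1,1)&(y_1,0)\\\hline
V_1&00:K_1&01:K_2'&10:K_1'&01:K_4\\
V_2&10:K_3&11:K_4'&00:K_3'&11:K_2
\end{array}
\]

\begin{proposition}\label{prop:eleven}
Applying $W_1,\dots,W_5$, $W_1',\dots,W_4'$, $V_1$, $V_2$ to $G^+$ gives a square-free Hamiltonian cycle $H_{11}$ of $Q_{11}$.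
\end{proposition}

\begin{proof}
At each of $b=\{\omega,\bar\omega\},\emptyset,F$ there is a single switch, namely $W_5,V_1,V_2$. At each of $b=\{0,\omega\},\{0,\bar\omega\}$ there are four switches, with the $4$-cycles $C_\omega$, $C_1$, $C_\omega+\eta$, $C_1+\eta$. The vertices of these meet $\{0,1\}$ in $\{0\}$, $\{0,1\}$, $\{1\}$, $\emptyset$ respectively, so the four $4$-cycles are pairwise disjoint. In particular all eleven switches remove disjoint sets of edges.

By Lemma~\ref{lem:merge}(a), $V_1$ merges $K_1,K_2',K_1',K_4$ into a cycle $U$, and $V_2$ merges $K_3,K_4',K_3',K_2$ into a cycle $U'$; no other cycle is left. The edges removed by $W_5$ were on $K_2,K_4,K_3,K_1$, so they are on $U',U,U',U$, and Lemma~\ref{lem:merge}(b) gives a single cycle.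

All $b$ are even, so Lemma~\ref{lem:check} can be used. At $b=\{0,\omega\}$ and $b=\{0,\bar\omega\}$ the four disjoint $4$-cycles contribute one Y-edge at each of their vertices, of direction $1$ at odd and of direction $2$ at even vertices, since $\eta$ is even. At the other three values of $b$, the two Y-edges of equal direction of the single switch are at $v_1,v_3$ or at $v_0,v_2$. In all cases the vertices $a$ are different and of the same parity.
\end{proof}

\section{From $n$ to $n+2$}\label{sec:step}

Given a square-free Hamiltonian cycle $H$ of $Q_n$, we place four translates of $H$ in the four copies of $Q_n$ in $Q_n\times Q_2$ and merge them by one switch. Two things are needed. Translates in adjacent copies must have no common edge, for a common edge gives a pair of opposite edges. And the four edges of some $4$-cycle must be present, one in each translate. Translating $a$ shifts the colors of A-edges and translating $b$ shifts the colors of B-edges, so both needs are met if we keep control of the colors that $H$ uses and of the positions of its Y-edges. Keep $\theta=\{1,\bar\omega\}$, with $\omega s(\theta)=\bar\omega$,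 and write $|b|$ for the parity of $b$.

\begin{definition}\label{def:good}
A Hamiltonian cycle $H$ of $Q_{8+m}$ is \emph{good} if the following hold.
\begin{enumerate}
\item[(G1)] $H$ is square-free.
\item[(G2)] There is a map $c\colon Q_m\times\{0,1\}\to F$ such that every A-edge of $H$ at $(b,y)$ has color $c(y,|b|)$.
\item[(G3)] For each $y\in Q_m$ there are $o_y\in F$ and a two-element set $N_y\subset F$ whose sum is not $\bar\omega$, such that every B-edge of $H$ at $(a,y)$ has color $o_y$ if $a$ is odd and a color in $N_y$ if $a$ is even.
\item[(G4)] The set $\mathcal{Y}$ of Y-edges of $H$ satisfies $\mathcal{Y}\cap(\mathcal{Y}+(\tau,\theta,0))=\emptyset$ for every even $\tau$.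
\item[(G5)] For at least two $y\in Q_m$, the cycle $H$ contains all edges of $M_{c(y,1)}$ at $(b,y)$ for every odd $b$. Such layers $y$ are called \emph{full}.
\end{enumerate}
\end{definition}

Conditions (G2)--(G4) make the translates disjoint, one for each kind of edge. Condition (G5) provides the switch, and it asks for two layers so that one stays intact.

\begin{lemma}\label{lem:base}
$H_{10}$ and $H_{11}$ are good.
\end{lemma}

\begin{proof}
(G1) has been proved. For (G2) take the colors $\alpha,\beta$ of \eqref{eq:table}, shifted by $\omega$ at $\varepsilon=1$. For (G3) take $o$ and $\{e,e'\}$, shifted by $\bar\omega$ at $\varepsilon=1$; the sums $e+e'$ are $1$ or $\omega$ and do not change under a shift. All switches are at even $b$, so every layer is full. For (G4), a common edge requires Y-edges at both $b$ and $b+\theta$ for some $b$. We have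
\[
\{0,\omega\}+\theta=F,\qquad\{0,\bar\omega\}+\theta=\{0,1\},\qquad\{\omega,\bar\omega\}+\theta=\{1,\omega\},\qquad\emptyset+\theta=\{1,\bar\omega\}.
\]
The Y-edges of $H_{10}$ are at $b=\{0,\omega\},\{0,\bar\omega\},\{\omega,\bar\omega\}$, so no such pair occurs. In $H_{11}$ also $b=\emptyset$ and $b=F$ occur, and the only pair is $\{0,\omega\}$, $F$. At $b=F$ only $V_2$ acts; its edges $z_0z_1$, $z_2z_3$ have direction $3$, and its edges $z_1z_2$, $z_3z_0$ have direction $1$ and are at the even vertices $v_2,v_0$. At $b=\{0,\omega\}$ there is no edge of direction $3$, and the edges of direction $1$ are at odd $a$. Translation by $(\tau,\theta,0)$ with $\tau$ even preserves the direction and the parity of $a$, so no edge at one of these $b$ is carried to an edge at the other.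
\end{proof}

\begin{proposition}\label{prop:step}
If $Q_{8+m}$ has a good Hamiltonian cycle, then so does $Q_{8+m+2}$.
\end{proposition}

\begin{proof}
Let $H$ be good in $Q_{8+m}$. With indices modulo $4$, put
\[
\begin{array}{c|cccc}
i&0&1&2&3\\\hline
\tau_i&\emptyset&\{0,\omega\}&\{0,1\}&\{0,\bar\omega\}\\
g_i=\omega s(\tau_i)&0&\bar\omega&\omega&1\\
\theta_i&\emptyset&\theta&\emptyset&\theta\\
w_i&00&10&11&01
\end{array}
\]
and let $H_i=H+(\tau_i,\theta_i,0)$. The $\tau_i$ are chosen so that $(g_i)$ is the pattern \eqref{eq:rainbow} for step $u=1$. All $\tau_i,\theta_i$ are even, so translation preserves the parities of $a$ and $b$, and Lemma~\ref{lem:color}(c) shows that in $H_i$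
\begin{itemize}
\item A-edges at $(b,y)$ have color $c(y,|b|)+g_i$;
\item B-edges at $(a,y)$ have color $o_y+\omega s(\theta_i)$ for odd $a$ and a color in $N_y+\omega s(\theta_i)$ for even $a$.
\end{itemize}

\emph{$H_i$ and $H_{i+1}$ have no common edge.} For A-edges this holds since $g_i\ne g_{i+1}$. For B-edges the two shifts differ by $\omega s(\theta)=\bar\omega$; this changes $o_y$, and $N_y\cap(N_y+\bar\omega)=\emptyset$ because $N_y$ is a coset of a subgroup not containing $\bar\omega$. (If the sum of $N_y$ were $\bar\omega$, the shift would fix $N_y$.) A common Y-edge, translated back by $(\tau_i,\theta_i,0)$, would lie in $\mathcal{Y}\cap(\mathcal{Y}+(\tau_i+\tau_{i+1},\theta,0))$, which is empty by (G4).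

\emph{Merging.} Place $H_i$ in the copy $Q_{8+m}\times\{w_i\}$ of $Q_{8+m}\times Q_2$. This is a $2$-factor with four cycles. Let $y^*\neq y^{**}$ be full layers of $H$, let $b^*$ be any odd vertex, and let $\gamma=c(y^*,1)$. The $4$-cycle
\[
v_0=\emptyset,\qquad v_1=\{\gamma\},\qquad v_2=\{\gamma,\gamma+1\},\qquad v_3=\{\gamma+1\}
\]
has step $1$, so $v_iv_{i+1}$ has color $\gamma+g_i$ by \eqref{eq:rainbow}. Its translate by $\tau_i$ has color $\gamma$, and $b^*+\theta_i$ is odd, so this translate at $(b^*+\theta_i,y^*)$ is an edge of $H$ by (G5). Hence $v_iv_{i+1}$ at $(b^*,y^*)$ is an edge of $H_i$. By Lemma~\ref{lem:merge}(a) the switch at $b^*$ in the layers $(y^*,w_0),\dots,(y^*,w_3)$ gives a Hamiltonian cycle $H'$ of $Q_{8+m+2}$.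

\emph{$H'$ is good.} (G1) Two opposite edges in one of the old $8+m$ directions lie either in one copy, which is excluded as $H_i$ is square-free, or are the same edge in two adjacent copies, which is excluded by disjointness. Each of the two new directions carries just two edges of $H'$, at $v_1,v_3$ or at $v_0,v_2$, and these vertices are at distance $2$.

(G2), (G3) In the layer $(y,w_i)$ use $c(y,\cdot)+g_i$, $o_y+\omega s(\theta_i)$ and $N_y+\omega s(\theta_i)$. A shift does not change the sum of a two-element set.

(G4) Translation by $(\tau,\theta,0)$ preserves directions and copies. The Y-edges in old directions in copy $w_i$ form the translate $\mathcal{Y}+(\tau_i,\theta_i,0)$, which inherits the property from $\mathcal{Y}$. The four edges in new directions are all at $b^*$, and their translates are at $b^*+\theta\ne b^*$.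

(G5) The switch does not touch the four layers $(y^{**},w_i)$. In $(y^{**},w_i)$ the cycle $H'$ contains, at every odd $b$, the translate $M_{c(y^{**},1)}+\tau_i=M_{c(y^{**},1)+g_i}$, so these layers are full.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
By Lemma~\ref{lem:base} there are good Hamiltonian cycles in $Q_{10}$ and $Q_{11}$, and by Proposition~\ref{prop:step} in $Q_n$ for every $n\ge10$. A good cycle is square-free.
\end{proof}

\begin{thebibliography}{1}
\bibitem{SM} Feli\'u Sagols and Guillermo Morales-Luna, \emph{Parity balance of the $i$-th dimension edges in Hamiltonian cycles of the hypercube}, arXiv:1009.3304 (2010).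
\end{thebibliography}
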